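# Finite differences of matching counts in random regular bipartite graphs

## Matchings in $K_{3,3}$, compared with $K_6$

Take the complete bipartite graph $K_{3,3}$ and let $m_i$ be the number of its $i$-matchings, that is, sets of $i$ pairwise disjoint edges. By hand, $m_0=1$, $m_1=9$, $m_2=\binom32^2\cdot 2=18$, $m_3=3!=6$. Next to it put the complete graph $K_6$ on the same six vertices, with $\overline m_0=1$, $\overline m_1=15$, $\overline m_2=45$, $\overline m_3=15$. The degrees are $3$ and $5$. To compare the two sequences fairly, divide each $i$-matching count by the $i$-th power of the degree and take the logarithm of the quotient: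
$$d(i)=\ln\frac{m_i}{3^i}-\ln\frac{\overline m_i}{5^i}.$$
We get $d(0)=0$, $d(1)=\ln 3-\ln 3=0$, $d(2)=\ln 2-\ln\frac95=\ln\frac{10}9$, and $d(3)=\ln\frac{6}{27}-\ln\frac{15}{125}=\ln\frac{50}{27}$. Now write the table of forward differences, $\Delta d(i)=d(i+1)-d(i)$:
$$\Delta d:\ 0,\ \ln\tfrac{10}9,\ \ln\tfrac53;\qquad \Delta^2d:\ \ln\tfrac{10}9,\ \ln\tfrac32;\qquad \Delta^3d:\ \ln\tfrac{27}{20}.$$
Nothing in the table is negative.

Try the 3-dimensional cube, the $3$-regular bipartite graph with $8$ vertices obtained from $K_{4,4}$ by deleting a perfect matching. Here $m_1=12$, $m_2=\binom{12}2-8\cdot3=42$, $m_4=9$ (derangements of four letters). For $m_3$, delete one vertex from each side. If the two deleted vertices were non-adjacent ($4$ ways), $K_{3,3}$ minus a perfect matching is left, with $2$ perfect matchings. If they were adjacent ($12$ ways), $K_{3,3}$ minus two disjoint edges is left, with $6-2-2+1=3$. So $m_3=8+36=44$. With $\overline m=(1,28,210,420,105)$ and degree $7$ for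 $K_8$ one finds
$$d:\ 0,\,0,\,\ln\tfrac{49}{45},\,\ln\tfrac{539}{405},\,\ln\tfrac{343}{135};\qquad \Delta d:\ 0,\ \ln\tfrac{49}{45},\ \ln\tfrac{11}9,\ \ln\tfrac{21}{11};$$
$$\Delta^2d:\ \ln\tfrac{49}{45},\ \ln\tfrac{55}{49},\ \ln\tfrac{189}{121};\qquad \Delta^3d:\ \ln\tfrac{2475}{2401},\ \ln\tfrac{9261}{6655};\qquad \Delta^4d:\ \ln\tfrac{9261\cdot2401}{6655\cdot 2475}.$$
Again every entry is non-negative; the last fraction is $22235661/16471125>1$. Is it typical for a regular bipartite graph that all these differences, about $n^2/2$ of them when there are $2n$ vertices, are non-negative?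

## Graph positivity and the two theorems

Fix an integer $r\ge3$ once and for all; only $n$ tends to infinity. We consider simple $r$-regular bipartite graphs on the vertex set $\{1,\dots,2n\}$ with a fixed bipartition into two classes of size $n$, write $v=2n$, and let $\Pr$ refer to a uniformly random labelled graph of this kind. Put
$$d(i)=\ln\frac{m_i}{r^i}-\ln\frac{\overline m_i}{(v-1)^i},\qquad \overline m_i=\frac{v!}{(v-2i)!\,i!\,2^i},$$
where $\overline m_i$ is the number of $i$-matchings of the complete graph on $v$ vertices. A regular bipartite graph has a perfect matching (Hall's theorem), so $m_j>0$, and $d(j)$ is defined, exactly for $0\le j\le n$.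

**Definition (graph positivity).** A graph satisfies graph positivity if $\Delta^kd(i)\ge0$ for all $k,i\ge0$ with $i+k\le n$.

We have just checked that $K_{3,3}$ and the cube satisfy it. The conjecture, posed in Paul Federbush, "A Near Proof of Weak Graph Positivity, A New Property of Random Regular Graphs", arXiv:1710.00357 (2017), is that the fraction of graphs that satisfy graph positivity tends to $1$. It is true.

**Theorem 1.** For each fixed $r\ge3$, $\Pr(\text{graph positivity})\to1$ as $n\to\infty$.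

There is also a quantitative form. Put $a=r-1\ge2$ and $N=rn$, and write $(x)_s=x(x-1)\cdots(x-s+1)$ and $x^{(s)}=x(x+1)\cdots(x+s-1)$, also for complex $x$. For $0\le i\le n$ let
$$\mathrm{ref}_i=\frac{r^{2i}(n)_i^2}{i!\,(N)_i},\qquad g(i)=\frac{m_i}{\mathrm{ref}_i},\qquad d_0(i)=\ln\frac{\mathrm{ref}_i}{r^i}-\ln\frac{\overline m_i}{(v-1)^i},$$
so that $d(i)=d_0(i)+\ln g(i)$, where $d_0$ is deterministic.

**Theorem 2.** There is $c=c(r)>0$ such that for every $\varepsilon>0$ there is $A'$ with: for all large $n$, with probability at least $1-\varepsilon$,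
$$|\Delta^kd(i)-\Delta^kd_0(i)|\le A'n^{-c}\,\Delta^kd_0(i)\qquad\text{for all }k,i\ge0,\ i+k\le n.$$
Moreover $\Delta^kd_0(i)>0$ for $k\ge2$; $\Delta d_0(0)=0<\Delta d_0(i)$ for $i\ge1$; and $d_0(0)=d_0(1)=0<d_0(i)$ for $i\ge2$. Hence with probability tending to $1$, $\Delta^kd(i)>0$ except for the identically vanishing $d(0)=d(1)=\Delta d(0)=0$.

Throughout, $C$ denotes positive constants depending only on $r$, possibly different at each occurrence, and "w.h.p." means with probability tending to $1$.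

## The permutation model and the main term

**The model.** The left half-edges are $[N]=\{1,\dots,N\}$, cut into $n$ blocks of size $r$, which are the left vertices. The right half-edges are a second copy of $[N]$, cut in the same way. A uniformly random permutation $\pi\in S_N$ joins left half-edge $x$ to right half-edge $\pi(x)$. The result is an $r$-regular bipartite multigraph, and $m_i$ still counts sets of $i$ pairwise disjoint edges. From now on $\Pr$ and $\mathbb E$ refer to uniform $\pi$. Let $\mathcal S$ be the event that there are no parallel edges.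

A labelled simple graph arises from exactly $(r!)^{2n}$ permutations. At each vertex, distribute its $r$ edges over its $r$ half-edges; since an edge of a simple graph is determined by its two ends, different distributions give different $\pi$. So the uniform simple graph is the model conditioned on $\mathcal S$. For example, for $r=n=3$ the only simple graph is $K_{3,3}$, and $\Pr(\mathcal S)=6^6/9!=46656/362880\approx0.129$. We shall see that $\Pr(\mathcal S)\to e^{-a^2/2}$, which is $e^{-2}\approx0.135$ for $r=3$.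

The reference sequence is the mean in this model. There are $\binom nir^i$ sets $A$ of $i$ left half-edges in distinct blocks, equally many such sets $B$ on the right, and $\Pr(\pi(A)=B)=1/\binom Ni$, so $\mathbb Em_i=\binom ni^2r^{2i}/\binom Ni=\mathrm{ref}_i$. Thus $g(i)=m_i/\mathbb Em_i$: $d_0$ is a main term, $\ln g$ is noise.

**Proposition 3 (main term).** $d_0(0)=0$, $\Delta d_0(0)=0$, and for $k\ge2$, $i\ge0$, $i+k\le n$ we have $\Delta^kd_0(i)\ge M_1+M_2>0$, where
$$M_1=\frac1{2k}\cdot\frac{k!}{\prod_{j=0}^{k-1}(n-i-j)},\qquad M_2=\frac{(k-2)!}{(N-i)_{k-1}}\ge\frac{(k-2)!}{N^{k-1}}.\tag{1}$$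

*Proof.* From $\frac{\mathrm{ref}_{i+1}}{\mathrm{ref}_i}=\frac{r^2(n-i)^2}{(i+1)(N-i)}$ and $\frac{\overline m_{i+1}}{\overline m_i}=\frac{(2n-2i)(2n-2i-1)}{2(i+1)}$,
$$\Delta d_0(i)=\ln\frac{r(n-i)(2n-1)}{(N-i)(2n-2i-1)}=\ln\frac{n-i}{n-i-\frac12}+\ln\frac{r(n-\frac12)}{N-i}\qquad(0\le i\le n-1).\tag{2}$$
At $i=0$ this is $0$, and $d_0(0)=0$ is clear. For $x,y>0$ we have $\ln\frac yx=\int_0^\infty(e^{-tx}-e^{-ty})\frac{dt}t$. Hence the first logarithm in (2) is $\int_0^\infty e^{-t(n-i)}(e^{t/2}-1)\frac{dt}t$, and the second is a constant (independent of $i$) plus $\int_0^\infty(e^{-t(N-i)}-e^{-t})\frac{dt}t$. Since $\Delta$ acting in $i$ multiplies $e^{ti}$ by $e^t-1$ and kills constants, applying $\Delta^{k-1}$ with $k\ge2$ gives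
$$\Delta^kd_0(i)=\int_0^\infty e^{-t(n-i)}(e^t-1)^{k-1}(e^{t/2}-1)\frac{dt}t+\int_0^\infty e^{-t(N-i)}(e^t-1)^{k-1}\frac{dt}t.\tag{3}$$
In the first integral use $\frac{e^{t/2}-1}t\ge\frac12$ and substitute $x=e^{-t}$. It is at least
$$\tfrac12\int_0^1x^{n-i-k}(1-x)^{k-1}dx=\tfrac12\,\frac{(k-1)!\,(n-i-k)!}{(n-i)!}=M_1.$$
In the second use $\frac1t\ge\frac1{e^t-1}$. It is at least $\int_0^1x^{N-i-k+1}(1-x)^{k-2}dx=\frac{(k-2)!\,(N-i-k+1)!}{(N-i)!}=M_2$. $\square$

The signs of $d_0$ claimed in Theorem 2 follow. For $k\ge2$ this is Proposition 3. Summing $\Delta^2d_0>0$ from $\Delta d_0(0)=0$ gives $\Delta d_0(i)>0$ for $1\le i\le n-1$. Summing again from $d_0(0)=d_0(1)=0$ gives $d_0(i)>0$ for $2\le i\le n$.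

So everything is about the differences of $\ln g$. The first thing to try is the triangle inequality, $|\Delta^k\ln g|\le2^k\max|\ln g|$. It fails already for $k=2$. By (2), $\Delta^2d_0(0)=\Delta d_0(1)=\ln\frac{n-1}{n-3/2}+\ln\frac{n-1/2}{n-1/r}=\frac1{rn}+O(n^{-2})$, while $\ln g(i)$ does not tend to $0$ when $i$ is proportional to $n$: it will turn out to behave like a random quantity of order one. A bound on the size of $\ln g$ is not enough; we need to know that $\ln g$ is smooth in $i$. For that we need a formula for $g(i)$ that makes sense for complex $i$.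

## An exact formula from subsets of half-edges

**Proposition 4.** There are numbers $Y_s=Y_s(\pi)$, $0\le s\le n$, with $Y_0=1$, such that for $0\le i\le n$
$$m_i=\sum_{s=0}^iY_s\,f^{(s)}_{i-s},\qquad f^{(s)}_j=\frac{r^{2j}(n-s)_j^2}{j!\,(N-2s)_j}\quad(0\le j\le n-s),\tag{4}$$
$$g(i)=\sum_{s=0}^ny_s\frac{(i)_s}{(N-i)_s},\qquad y_s=\frac{Y_s}{\kappa_s},\quad\kappa_s=\frac{r^{2s}(n)_s^2}{(N)_{2s}}.\tag{5}$$
Moreover, for certain vectors $\psi_s$ and spaces $H_s$,
$$\mathbb E\,Y_s^2=\frac{\|\psi_s\|^4}{\dim H_s},\qquad\dim H_s=\tbinom Ns-\tbinom N{s-1},\qquad\|\psi_s\|^2=\tbinom nsr^s\,\mathbb E_\tau(1-r\tau)^s,\tag{6}$$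
where $\tau\sim\mathrm{Beta}(n-s+1,\,an-s+1)$.

The point of (5) is that all randomness sits in coefficients $y_s$ that do not depend on $i$, and the dependence on $i$ is rational. We use $n\le N/3$ throughout.

**Step 1: a decomposition of the space of subsets.** This step splits the space into pieces on which everything can be computed. Let $W_i$ have orthonormal basis $e_A$, $A\subset[N]$, $|A|=i$, and let $S_N$ act by $\pi e_A=e_{\pi(A)}$. Let $Fe_A=\sum_{x\notin A}e_{A\cup x}$ and let $E=F^*$, so $Ee_A=\sum_{x\in A}e_{A\setminus x}$. Both commute with $S_N$. Comparing coefficients (the off-diagonal ones agree, the diagonal ones are $N-i$ and $i$) gives $EF-FE=N-2i$ on $W_i$. For $s\le N/2$ put $H_s=\ker E|_{W_s}$. For example, $H_1$ is the space of all $\sum_x\alpha_xe_x$ with $\sum_x\alpha_x=0$.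

On $W_{s-1}$ the operator $EF=FE+(N-2s+2)$ is positive definite, so $E:W_s\to W_{s-1}$ is onto and $\dim H_s=\binom Ns-\binom N{s-1}>0$. For $\psi\in H_s$, moving $E$ through $j$ copies of $F$ gives
$$EF^j\psi=\sum_{l=0}^{j-1}(N-2s-2l)\,F^{j-1}\psi=j(N-2s-j+1)F^{j-1}\psi.\tag{7}$$
Hence $\langle F^j\psi,F^j\psi'\rangle=j!\,(N-2s)_j\langle\psi,\psi'\rangle$ for $\psi,\psi'\in H_s$. For $s<s'$, $\psi\in H_s$, $\psi'\in H_{s'}$, the product $\langle F^{i-s}\psi,F^{i-s'}\psi'\rangle$ is by (7) a multiple of $\langle F^{s'-s}\psi,\psi'\rangle=\langle F^{s'-s-1}\psi,E\psi'\rangle=0$. For $s\le i\le N/2$ the map $F^{i-s}$ is injective on $H_s$, because $(N-2s)_{i-s}>0$, and the dimensions of $H_0,\dots,H_i$ add up to $\binom Ni$. So $W_i=\bigoplus_{s\le i}F^{i-s}H_s$, orthogonally.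

**Step 2: the matching vector.** This step writes $m_i$ as a matrix coefficient and diagonalizes it. Let $\mathcal T_i$ be the set of $i$-subsets of $[N]$ meeting each block at most once, and $\varphi_i=\sum_{A\in\mathcal T_i}e_A$. A set of $i$ edges is a set $A$ of left half-edges; it is a matching if and only if $A\in\mathcal T_i$ and $\pi(A)\in\mathcal T_i$. So
$$m_i=\langle\varphi_i,\pi\varphi_i\rangle.$$
Each $B\in\mathcal T_{i-1}$ lies in $r(n-i+1)$ members of $\mathcal T_i$, so $E\varphi_i=r(n-i+1)\varphi_{i-1}$. Write $\varphi_i=\sum_{s\le i}F^{i-s}\chi_{i,s}$ with $\chi_{i,s}\in H_s$. Applying $E$ and (7), $(i-s)(N-s-i+1)\chi_{i,s}=r(n-i+1)\chi_{i-1,s}$ for $s<i$. Iterating down to $\psi_s:=\chi_{s,s}$,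
$$\chi_{i,s}=\frac{r^{i-s}(n-s)_{i-s}}{(i-s)!\,(N-2s)_{i-s}}\,\psi_s.$$
Since $\pi$ commutes with $F$ and preserves each $H_s$, the decomposition is orthogonal for $\langle\varphi_i,\pi\varphi_i\rangle$ too, and
$$m_i=\sum_{s\le i}\langle F^{i-s}\chi_{i,s},F^{i-s}\pi\chi_{i,s}\rangle=\sum_{s\le i}(i-s)!\,(N-2s)_{i-s}\Bigl(\tfrac{r^{i-s}(n-s)_{i-s}}{(i-s)!(N-2s)_{i-s}}\Bigr)^2\langle\psi_s,\pi\psi_s\rangle.$$
This is (4) with $Y_s=\langle\psi_s,\pi\psi_s\rangle$, a real number; and $Y_0=1$ since $\psi_0=e_\emptyset$. Divide by $\mathrm{ref}_i$, using $(n)_i=(n)_s(n-s)_{i-s}$ and $(N)_{2s}(N-2s)_{i-s}=(N)_{i+s}=(N)_i(N-i)_s$. The coefficient of $Y_s$ becomes $\frac{(N)_{2s}}{r^{2s}(n)_s^2}\cdot\frac{(i)_s}{(N-i)_s}$. Terms with $s>i$ vanish because $(i)_s=0$, so the sum may run to $n$. This is (5).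

**Step 3: the second moment.** This step computes $\mathbb EY_s^2$ exactly. Recall Schur orthogonality: for an irreducible unitary representation of a finite group on a space $H$, $\mathbb E|\langle u,\pi u'\rangle|^2=\|u\|^2\|u'\|^2/\dim H$ for uniform $\pi$. So it suffices that (the complexification of) $H_s$ is irreducible. The commutant of $S_N$ on $\mathbb C\otimes W_s$ consists of the matrices constant on orbits of pairs $(A,B)$ of $s$-sets. For $s\le N/2$ the orbits are indexed by $|A\cap B|\in\{0,\dots,s\}$, so its dimension is $s+1$. On the other hand, $W_s$ is the direct sum of the $s+1$ nonzero invariant subspaces $F^{s-t}H_t$, and each of them contributes a commutant of dimension at least $1$, with equality only if it is irreducible. So all are irreducible, and the first formula of (6) follows.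

**Step 4: the norm of $\psi_s$.** Here we turn $\|\psi_s\|^2$ into a Beta integral. The vector $\psi_s$ is the orthogonal projection of $\varphi_s$ on $H_s$. Consider on $W_s$
$$\Pi=\sum_{j=0}^s\alpha_jF^jE^j,\qquad\alpha_j=\frac{(-1)^j}{j!\,(N-2s+2)^{(j)}}.$$
On $W_{s-j}$ the commutation relation gives $EF^j=F^jE+j(N-2s+j+1)F^{j-1}$. So the coefficient of $F^jE^{j+1}$ in $E\Pi$ is $\alpha_j+(j+1)(N-2s+j+2)\alpha_{j+1}=0$ for $j<s$, while $E^{s+1}=0$ on $W_s$. Thus $\Pi$ maps into $H_s$; it is self-adjoint and is the identity on $H_s$, so it is the orthogonal projection. Now $E^j\varphi_s=r^j(n-s+1)^{(j)}\varphi_{s-j}$, $\|\varphi_{s-j}\|^2=\binom n{s-j}r^{s-j}$ and $(n-s+1)^{(j)}\binom n{s-j}=\binom ns(s)_j$. Therefore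
$$\|\psi_s\|^2=\langle\varphi_s,\Pi\varphi_s\rangle=\sum_j\alpha_j\|E^j\varphi_s\|^2=\tbinom nsr^s\sum_{j=0}^s\tbinom sj(-r)^j\frac{(n-s+1)^{(j)}}{(N-2s+2)^{(j)}}.$$
The $j$-th moment of $\mathrm{Beta}(\mu,\nu)$ is $\mu^{(j)}/(\mu+\nu)^{(j)}$; with $\mu=n-s+1$, $\nu=an-s+1$ we have $\mu+\nu=N-2s+2$, and the sum is $\mathbb E_\tau(1-r\tau)^s$. $\square$

A check by hand. Since $\varphi_1=Fe_\emptyset$, we have $\psi_1=0$ and $Y_1=0$. For a simple graph $m_2=\binom N2-2n\binom r2=\frac N2(N-1-2a)$, while $f_2^{(0)}=\frac{N(N-1-a)^2}{2(N-1)}$, so (4) forces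
$$Y_2=\frac N2\cdot\frac{(N-1)(N-1-2a)-(N-1-a)^2}{N-1}=-\frac{a^2N}{2(N-1)}.\tag{8}$$
For $K_{3,3}$ this reads $18=\frac{81}4-\frac94$. Keep in mind the limit $Y_2\to-a^2/2$.

## Where the contour should run

The right side of (5) is a rational function of $i$, so finite differences can be written as contour integrals. For $i\ge0$, $k\ge2$, $i+k\le n$ put
$$P(z)=\prod_{j=0}^k(z-i-j).$$
Since $P'(i+j)=(-1)^{k-j}j!\,(k-j)!$, we have $\Delta^kf(i)=\sum_j(-1)^{k-j}\binom kjf(i+j)=k!\sum_{j=0}^k\frac{f(i+j)}{P'(i+j)}$. If $\Phi$ is analytic near a compact domain $D$ containing $i,\dots,i+k$ in its interior and $\Phi=f$ at these points, the residue theorem gives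
$$\Delta^kf(i)=\frac{k!}{2\pi\mathrm i}\oint_{\partial D}\frac{\Phi(z)}{P(z)}\,dz.\tag{9}$$
Suppose that $\ln g$ has such an extension $\Phi$ with $|\Phi|\le A$. Which $D$ should we take?

The first choice is the set of points at distance at most $\delta n$ from $[i,i+k]$, for some small fixed $\delta$. Then $|P|\ge(\delta n)^{k+1}$ on $\partial D$, whose length is at most $Cn$, and (9) gives $|\Delta^k\ln g(i)|\le CA\,k!\,\delta^{-k-1}n^{-k}$. Against $M_2\ge(k-2)!/N^{k-1}$ this wins a factor $n$, at the price of a factor exponential in $k$: fine for fixed $k$, and even up to a small multiple of $\ln n$. It breaks down when $k$ is of order $n$. For $i=0$, $k=n$ the bound is, apart from the prefactor $CA/\delta$, equal to $n!/(\delta n)^n\ge(e\delta)^{-n}$, which grows exponentially when $\delta<\frac14$. The main term (3) is then at most $\frac12\int_0^1x^{-1/2}(1-x)^{n-1}dx+\int_0^\infty e^{-t(N-n+1)}dt\le2$, where we used $\frac{e^{t/2}-1}t\le\frac12e^{t/2}$ in the first integral and,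 in the second, $\frac{(e^t-1)^{n-1}}t\le e^te^{t(n-2)}$.

The second choice is a circle. Pick $Z$ slightly larger than $n$, let $c_0=i+\frac k2$ and $R=Z-c_0$. Pairing the zeros symmetrically about $c_0$ one sees (proof below) that $|P|\ge P(Z)$ on the circle $|z-c_0|=R$. Comparing $1/P(Z)$ with $M_1$ then gains a factor $\prod\frac{n-i-j}{Z-i-j}$, exponentially small in $k$. That is what we want for large $k$. But now $\Phi$ must be bounded inside the circle, and the terms of (5) must be controlled there. The natural comparison is $|(z)_s|\le(Z)_s$, and on the circle it fails by an exponential factor. Take $i=0$, $k=n$, $z=c_0+\mathrm iR$, and $n<Z\le\frac32n$, so that $R\le n$. The zeros $c_0\pm u$ contribute $R^2+u^2$ to $|P(z)|$ and $R^2-u^2$ to $P(Z)$. There are at least $n/4$ pairs with $u\ge n/4$, each giving a ratio at least $1+\frac{2u^2}{R^2}\ge\frac98$. So $|P(z)|\ge(9/8)^{n/4}P(Z)$, and here $P(z)=(z)_{n+1}$. Dividing by the last factor, with $|z-n|\le2n$, still leaves $|(z)_n|\ge\frac{Z-n}{2n}(9/8)^{n/4}(Z)_n$,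 and the term $s=n$ does occur in (5).

So we want $|P|$ not smaller than $P(Z)$ on the contour because of the denominator, and, when $i=0$, not larger because of the numerators $(z)_s$. This suggests the level curve $|P|=P(Z)$ itself. It turns out that then all $(z)_s$ with $s\le i+k+1$ are under control, for every $i$.

We fix the constants. Let $\gamma=\frac12(\ln a-1+\frac1a)$, which is positive since $\ln a>1-\frac1a$ for $a>1$. Choose $\delta\in(0,\frac14)$, depending only on $r$, with
$$(1+2\delta)\ln(1+2\delta)-2\delta\ln2\delta+\ln\tfrac{a-1}{a-1-2\delta}\le\tfrac\gamma2,\qquad\rho_0:=\tfrac{1+2\delta}{a-2\delta}<a^{-1/2}.\tag{10}$$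
This is possible: as $\delta\to0$ the two left sides tend to $0$ and to $\frac1a<a^{-1/2}$. For given $(i,k)$ choose $Z\in[(1+\delta)n,(1+2\delta)n]$ such that $P(Z)$ is not the modulus of a critical value of $P$. This excludes finitely many $Z$, since $P$ is strictly increasing on $[n,\infty)$. Call such a $Z$ admissible, and let
$$D=\{z\in\mathbb C:|P(z)|\le P(Z)\}.$$
The set $D$ need not be connected. For $n=2$, $i=0$, $k=2$ we have $P(z)=z(z-1)(z-2)$, whose critical points are $1\pm\frac1{\sqrt3}$, with critical values of modulus $\frac2{3\sqrt3}\approx0.385$. For $Z=2.1$ the level is $P(Z)=0.231$, below the critical level, so $D$ falls into three pieces, one around each zero.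

**Lemma 5.** Let $z\in D$. (i) $|z|\le Z$; and $D$ lies in a disc of radius at most $Z\le2n$. (ii) $|(z)_s|\le(Z)_s$ for $0\le s\le i+k+1$. (iii) $\partial D=\{|P|=P(Z)\}$ is a smooth closed curve (possibly with several components) of length at most $4\pi n(k+1)$.

**Step 1: part (i).** This locates $D$ by pairing zeros. Let $c_0=i+\frac k2\ge0$ and $R=Z-c_0>\frac k2$. If $|z-c_0|>R$, then for a pair of zeros $c_0\pm u$, $0<u\le\frac k2$, we have $|(z-c_0)^2-u^2|\ge|z-c_0|^2-u^2>R^2-u^2>0$, and $|z-c_0|>R$ for a middle zero. Multiplying, $|P(z)|>P(Z)$. So $D\subset\{|z-c_0|\le R\}$, and $|z|\le c_0+R=Z$ on $D$.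

**Step 2: part (ii).** Here we compare $(z)_s$ with $(Z)_s$ factor by factor, using that the logarithm of the ratio of factors first falls and then rises. Fix $z\in D$ and for real $x<Z$ put $\omega(x)=\ln|z-x|-\ln(Z-x)\in[-\infty,\infty)$. Then $\omega'(x)=\frac1{Z-x}-\frac{\operatorname{Re}z-x}{|z-x|^2}$. This is $\ge0$ if and only if $|z-x|^2\ge(\operatorname{Re}z-x)(Z-x)$, that is,
$$(\operatorname{Im}z)^2\ge(\operatorname{Re}z-x)(Z-\operatorname{Re}z).$$
The right side is nonincreasing in $x$, because $\operatorname{Re}z\le Z$. So $\omega$ is nonincreasing up to some point and nondecreasing afterwards. (If $z<Z$ is real, the change occurs at $x=z$, where $\omega=-\infty$.) Two facts are known: $\omega(0)=\ln\frac{|z|}Z\le0$ by (i), and $\sum_{j=i}^{i+k}\omega(j)=\ln\frac{|P(z)|}{P(Z)}\le0$.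

First, $\omega(i)\le0$. Otherwise $\omega(i)>0\ge\omega(0)$, so $i$ lies in the nondecreasing range, $\omega\ge\omega(i)>0$ on $[i,i+k]$, and the sum would be positive. Consequently $\omega\le\max(\omega(0),\omega(i))\le0$ on $[0,i]$. Next, on $\{i,\dots,i+k\}$ the integers with $\omega\le0$ form an initial segment, so those with $\omega>0$ form a final segment. Hence the partial sums $\sum_{j=i}^{s-1}\omega(j)$ first decrease (weakly) and then increase, so they are at most $\max\bigl(0,\sum_{j=i}^{i+k}\omega(j)\bigr)=0$. Altogether $\sum_{j<s}\omega(j)\le0$ for all $s\le i+k+1$, which is (ii).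

**Step 3: part (iii).** This bounds the length of the contour. On $\{|P|=P(Z)\}$ we have $P\ne0$, and $P'\ne0$ by the choice of $Z$. So the gradient of $|P|^2$ does not vanish there; the level set is a smooth compact curve and equals $\partial D$. On a line, $|P|^2-P(Z)^2$ is a polynomial in the arc-length parameter of degree exactly $2(k+1)$, so a line meets the curve in at most $2(k+1)$ points. The Cauchy–Crofton formula says that the length of a curve is $\frac12\int\#(\text{line}\cap\text{curve})$ over all lines, where the lines meeting a disc of radius $R$ have measure $2\pi R$. With $R\le2n$ the length is at most $\frac12\cdot2\pi R\cdot2(k+1)\le4\pi n(k+1)$. $\square$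

What is still needed is clear from (5). On $D$ put $w=\frac z{N-z}$, so $|w|\le\rho_0$. For fixed $s$ the $s$-th term is about $y_sw^s$; we need the joint limit law of finitely many $y_s$, and we need the limiting power series to have no zeros. For large $s$ Lemma 5 bounds the term by $|y_s|T_s$ with
$$T_s=\frac{(Z_2)_s}{(N-Z_2)_s},\qquad Z_2=(1+2\delta)n,$$
and we need $\sum_{s>b}|y_s|T_s$ to be small for large $b$.

## The tail: a second moment bound

**Proposition 6.** $\mathbb E|y_s|\,T_s\le Cs^{1/4}e^{-\gamma s/2}$ for $1\le s\le n$.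

Let $Q_s=(\mathbb Ey_s^2)^{1/2}$ and $t_s=\frac{(n)_s}{(an)_s}$, the value of $\frac{(i)_s}{(N-i)_s}$ at $i=n$. Steps 1 to 5 show $Q_st_s\le Cs^{1/4}e^{-\gamma s}$; Step 6 passes to $T_s$.

**Step 1: an integral for $Q_st_s$.** This step makes (6) accessible to Laplace's method. Substituting $y=1-rx$ in the Beta integral ($x=\frac{1-y}r$, $1-x=\frac ar(1+\frac ya)$),
$$\mathbb E_\tau(1-r\tau)^s=\frac{(N-2s+1)!}{(n-s)!\,(an-s)!}\,r^{2s-N-1}a^{an-s}K_s,\quad K_s=\int_{-a}^1(1-y)^{n-s}\bigl(1+\tfrac ya\bigr)^{an-s}y^s\,dy.$$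
By (6), $Q_st_s=r^{-s}\frac{(N)_{2s}}{(n)_s(an)_s}\binom ns\frac{\mathbb E_\tau(1-r\tau)^s}{\sqrt{\dim H_s}}$, and $\frac{(N)_{2s}}{(n)_s(an)_s}=\binom Nn\frac{(n-s)!\,(an-s)!}{(N-2s)!}$. So
$$Q_st_s=\Bigl[\tbinom Nn\tfrac{a^{an}}{r^N}\Bigr]\frac{N-2s+1}r\Bigl(\frac ra\Bigr)^s\binom ns\frac{|K_s|}{\sqrt{\dim H_s}}\le C\sqrt n\Bigl(\frac ra\Bigr)^s\binom ns\binom Ns^{-1/2}|K_s|.$$
Indeed the bracket is $\Pr(\mathrm{Bin}(N,\frac1r)=n)\le Cn^{-1/2}$ by Stirling's formula, and $\dim H_s=\binom Ns\frac{N-2s+1}{N-s+1}\ge\frac12\binom Ns$, as $3s\le N$.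

**Step 2: Laplace's method.** This bounds $K_s$ by the integrand at its two peaks. Let $\Lambda(y)=s\ln|y|+(n-s)\ln(1-y)+(an-s)\ln(1+\frac ya)$, so $|K_s|\le\int_{-a}^1e^{\Lambda}$. On $(-a,0)$ and on $(0,1)$,
$$\Lambda''\le-\frac{an-s}{(a+y)^2}\le-\frac{(a-1)n}{(a+1)^2}.$$
Clearing denominators in $\frac sy-\frac{n-s}{1-y}+\frac{an-s}{a+y}=0$, the linear terms cancel and we get $as=(N-s)y^2$. So the critical points are $y=\pm\eta$ with $\eta^2=\frac{as}{N-s}\le1$. If $s=n$, then $\eta=1$: the term with $\ln(1-y)$ is absent, $\Lambda$ is increasing on $(0,1)$, and the endpoint value $\Lambda(1)$ plays the role of the maximum, while $-1$ is still critical. In all cases strong concavity gives $\Lambda(y)\le\Lambda(\pm\eta)-\frac{(a-1)n}{2(a+1)^2}(y\mp\eta)^2$ on the interval in question, so $|K_s|\le Cn^{-1/2}(e^{\Lambda(\eta)}+e^{\Lambda(-\eta)})$. With $\sigma=s/n$ we have $\binom ns\le\sigma^{-s}(1-\sigma)^{-(n-s)}$ (a binomial probability is at most $1$; $0^0=1$), and by Stirling's formula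 $\binom Ns\ge C^{-1}s^{-1/2}(\frac\sigma r)^{-s}(1-\frac\sigma r)^{-(N-s)}$. Therefore $Q_st_s\le Cs^{1/4}\max_\pm e^{n\Psi_\pm}$ with
$$\begin{aligned}\Psi_\pm={}&\sigma\ln\tfrac ra-\sigma\ln\sigma-(1-\sigma)\ln(1-\sigma)+\tfrac\sigma2\ln\tfrac\sigma r+\tfrac{r-\sigma}2\ln(1-\tfrac\sigma r)\\&+\sigma\ln\eta+(1-\sigma)\ln(1\mp\eta)+(a-\sigma)\ln(1\pm\tfrac\eta a).\end{aligned}$$

**Step 3: the exponent in terms of $\eta$.** This step simplifies $\Psi_\pm$. Since $\eta^2=\frac{a\sigma}{r-\sigma}$, insert $\ln\eta=\frac12[\ln a+\ln\sigma-\ln r-\ln(1-\frac\sigma r)]$. The terms in $\ln\sigma$ and $\ln r$ cancel: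
$$\Psi_\pm=-\tfrac12\sigma\ln a+\tfrac12(r-2\sigma)\ln(1-\tfrac\sigma r)+(1-\sigma)\ln\tfrac{1\mp\eta}{1-\sigma}+(a-\sigma)\ln(1\pm\tfrac\eta a).$$
From $\sigma=\frac{(a+1)\eta^2}{a+\eta^2}$ we get $1-\frac\sigma r=\frac a{a+\eta^2}$, $1-\sigma=\frac{a(1-\eta^2)}{a+\eta^2}$, $a-\sigma=\frac{a^2-\eta^2}{a+\eta^2}$. So $\frac{1\mp\eta}{1-\sigma}=\frac{1+\eta^2/a}{1\pm\eta}$, the total coefficient of $\ln(1+\frac{\eta^2}a)$ is $(1-\sigma)-\frac12(r-2\sigma)=-\frac{a-1}2$, and $\Psi_\pm=-\frac12\sigma\ln a+V_\pm$ with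
$$V_\pm=-(1-\sigma)\ln(1\pm\eta)+(a-\sigma)\ln(1\pm\tfrac\eta a)-\tfrac{a-1}2\ln(1+\tfrac{\eta^2}a).$$
For $\eta=1$ the term $(1-\sigma)\ln(1\pm\eta)$ is read as $0$, its limit.

**Step 4: $V_-\le V_+$.** So only the positive peak matters. For $\eta<1$, the power series of $\mathrm{artanh}$ gives
$$\tfrac{a+\eta^2}2(V_+-V_-)=(a^2-\eta^2)\,\mathrm{artanh}\tfrac\eta a-a(1-\eta^2)\,\mathrm{artanh}\,\eta=\sum_{j\ge1}(a-a^{1-2j})\Bigl(\tfrac1{2j-1}-\tfrac1{2j+1}\Bigr)\eta^{2j+1}\ge0.$$
(The coefficient of $\eta^{2j+1}$ in the first product is $a^{1-2j}(\frac1{2j+1}-\frac1{2j-1})$ for $j\ge1$, in the second $-a(\frac1{2j+1}-\frac1{2j-1})$; the terms with $j=0$ cancel.) For $\eta=1$ use continuity.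

**Step 5: $V_+\le\frac{a-1}{2a}\sigma$.** This is the inequality that produces $\gamma$. Since $a-\sigma=(1-\sigma)+(a-1)$,
$$V_+=\tfrac{a-1}2\ln\tfrac{(1+\eta/a)^2}{1+\eta^2/a}-(1-\sigma)\ln\Bigl(1+\tfrac{(a-1)\eta}{a+\eta}\Bigr),\qquad\tfrac{(1+\eta/a)^2}{1+\eta^2/a}=1+\tfrac{\eta(2a-(a-1)\eta)}{a(a+\eta^2)}.$$
Use $\ln(1+x)\le x$ in the first term and $\ln(1+x)\ge\frac{2x}{2+x}$ for $x\ge0$ in the second:
$$\frac{(a+\eta^2)V_+}{(a-1)\eta}\le\frac{2a-(a-1)\eta}{2a}-\frac{2a(1-\eta^2)}{2a+(a+1)\eta}=\frac{\eta\,(4a+(3a^2+1)\eta)}{2a\,(2a+(a+1)\eta)}.$$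
Dividing by $\sigma=\frac{(a+1)\eta^2}{a+\eta^2}$,
$$\frac{V_+}\sigma\le\frac{a-1}{2a}\cdot\frac{4a+(3a^2+1)\eta}{(a+1)(2a+(a+1)\eta)}\le\frac{a-1}{2a},$$
because $(a+1)(2a+(a+1)\eta)-4a-(3a^2+1)\eta=2a(a-1)(1-\eta)\ge0$. So $\Psi_\pm\le-\frac\sigma2(\ln a-1+\frac1a)=-\gamma\sigma$, and $Q_st_s\le Cs^{1/4}e^{-\gamma s}$.

**Step 6: from $n$ to $Z_2$.** Here we pay for moving the evaluation point beyond $n$. We have
$$\frac{T_s}{t_s}=\prod_{j<s}\Bigl(1+\frac{2\delta n}{n-j}\Bigr)\prod_{j<s}\frac{an-j}{an-2\delta n-j}.$$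
The factors of the second product increase in $j$, and it is at most $\bigl(\frac{a-1}{a-1-2\delta}\bigr)^s$. The logarithms of the factors of the first also increase with $j$, so their average over $j<s$ is at most their average over $j<n$. So the logarithm of the first product is at most
$$\frac sn\sum_{l=1}^n\ln\Bigl(1+\frac{2\delta n}l\Bigr)\le s\int_0^1\ln\Bigl(1+\frac{2\delta}x\Bigr)dx=s\bigl[(1+2\delta)\ln(1+2\delta)-2\delta\ln2\delta\bigr].$$
By (10), $T_s\le t_se^{\gamma s/2}$, and $\mathbb E|y_s|\,T_s\le Q_sT_s\le Cs^{1/4}e^{-\gamma s/2}$. $\square$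

## The head: short cycles

Let $\lambda_\ell=a^\ell/\ell$ for even $\ell\ge2$, let $\xi_4,\xi_6,\dots$ be independent, $\xi_\ell\sim\mathrm{Poisson}(\lambda_\ell)$, and put
$$\widehat G(w)=\sum_s\hat y_sw^s=(1-a^2w^2)^{1/2}\prod_{\ell\ge4,\ \ell\text{ even}}(1+w^\ell)^{\xi_\ell}\qquad\text{(formal power series)}.$$
Note $\hat y_1=0$ and $\hat y_2=-\frac{a^2}2$, in agreement with (8).

**Proposition 7.** (a) $\Pr(\mathcal S)\to e^{-\lambda_2}>0$. For each fixed $b$, conditionally on $\mathcal S$, $(y_s)_{s\le b}\to(\hat y_s)_{s\le b}$ in law. (b) Almost surely $\widehat G$ converges and has no zeros in $|w|<a^{-1/2}$.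

**Step 1: part (b).** This gives the zero-free disc, by centering the Poisson variables. Over even $\ell$, $\sum_{\ell\ge2}\lambda_\ell w^\ell=-\frac12\ln(1-a^2w^2)$, so formally
$$\ln\widehat G=-\lambda_2w^2+\sum_{\ell\ge4}(\xi_\ell-\lambda_\ell)w^\ell+\sum_{\ell\ge4}\xi_\ell\bigl(\ln(1+w^\ell)-w^\ell\bigr).$$
Let $0<\rho<a^{-1/2}$, so $\rho^2<\frac12$. Replace every coefficient by its modulus and $w$ by $\rho$. For the first sum, $\mathbb E\sum|\xi_\ell-\lambda_\ell|\rho^\ell\le\sum\sqrt{\lambda_\ell}\,\rho^\ell\le\sum(a^{1/2}\rho)^\ell<\infty$. In the second, $\sum_{m\ge2}\frac{\rho^{\ell m}}m\le\frac{\rho^{2\ell}}{2(1-\rho^\ell)}\le\rho^{2\ell}$ as $\rho^\ell\le\frac14$, and $\mathbb E\sum\xi_\ell\rho^{2\ell}\le\sum(a\rho^2)^\ell<\infty$. So almost surely the power series $\ln\widehat G$ converges absolutely for $|w|\le\rho$, and there $\widehat G=e^{\ln\widehat G}$ converges and has no zeros. Let $\rho\uparrow a^{-1/2}$ along a sequence.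

**Step 2: a loop identity.** For part (a) we need to read $Y_s$ off the local structure of the graph; the bridge is a generating function in which only edge sets without degree-one vertices survive. For a bipartite $r$-regular multigraph with $2n$ vertices and edge set $\mathcal E$, let $d_A(x)$ be the degree of the vertex $x$ in $A\subset\mathcal E$ and
$$L(w)=\sum_{A\subset\mathcal E}w^{|A|}\prod_x(1-d_A(x))=\sum_tc_tw^t,\qquad M(\zeta)=\sum_im_i\zeta^i.$$
Then
$$L(w)=(1+w)^{N-2n}(1-aw)^{2n}M(\zeta),\qquad\zeta=\frac w{(1-aw)^2}.\tag{11}$$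
To prove it, expand $1-d_A(x)$: each vertex picks nothing (weight $1$) or one edge of $A$ at $x$ (weight $-1$). For fixed picks, sum over all $A$ containing the picked edges: each picked edge contributes $w$ and every other edge $1+w$. With $q=\frac w{1+w}$,
$$L=(1+w)^N\sum_{\text{picks}}(-1)^{\#\text{picks}}q^{\#\text{picked edges}}.$$
An edge picked from one end contributes $-q$; an edge picked from both ends contributes $q=(-q)^2+(q-q^2)$. Expand the latter and let $K$ be the set of doubly picked edges for which $q-q^2$ is taken. $K$ is a matching, since every vertex picks at most one edge, and the vertices not covered by $K$ pick freely and independently, with weight $-q$ per pick. Hence $L=(1+w)^N\sum_K(q-q^2)^{|K|}(1-rq)^{2n-2|K|}$, and with $q-q^2=\frac w{(1+w)^2}$, $1-rq=\frac{1-aw}{1+w}$ this is (11).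

As a check, for $r=3$, $n=1$ (three parallel edges) $L=\sum_Aw^{|A|}(1-|A|)^2=1+3w^2+4w^3$, and the right side is $(1+w)(1-2w)^2\bigl(1+\frac{3w}{(1-2w)^2}\bigr)=(1+w)(1-w+4w^2)=1+3w^2+4w^3$.

**Step 3: cycle counts are asymptotically Poisson.** This identifies the randomness in $L$. Let $J$ be a fixed bipartite multigraph with $v_J$ vertices, $e_J$ edges and no isolated vertices. A potential copy of $J$ is a set of $e_J$ disjoint pairs (left half-edge, right half-edge) whose induced multigraph is isomorphic to $J$. There are $O(n^{v_J})$ potential copies, each present with probability $1/(N)_{e_J}$, so the expected number of copies of $J$ is $O(n^{v_J-e_J})$.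

Let $X_\ell$ be the number of $\ell$-cycles, where $X_2$ counts pairs of parallel edges. A potential $2j$-cycle is described by an alternating sequence of $j$ left and $j$ right vertices with an ordered pair of half-edges at each, and each cycle is described $2j$ times (starting left vertex, direction). So there are $\frac{(n)_j^2(r(r-1))^{2j}}{2j}$ of them, each present with probability $1/(N)_{2j}$, and $\mathbb EX_{2j}\to\frac{a^{2j}}{2j}=\lambda_{2j}$.

For fixed $(k_\ell)_{\ell\le b}$ over even $\ell$, the joint factorial moment $\mathbb E\prod_\ell(X_\ell)_{k_\ell}$ is the sum, over tuples of distinct potential cycles with $k_\ell$ of length $\ell$, of the probability that all are present.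

* Pairwise vertex-disjoint tuples: there are $(1+O(\frac1n))\prod_\ell(\#\text{potential }\ell\text{-cycles})^{k_\ell}$ of them, each of probability $\frac1{(N)_p}=(1+O(\frac1n))N^{-p}$ with $p=\sum_\ell\ell k_\ell$. They contribute $\prod_\ell\lambda_\ell^{k_\ell}+o(1)$.
* Other tuples of positive probability: in the union all degrees are at least $2$. The union is not $2$-regular, because the components of a $2$-regular graph are cycles, each cycle of the tuple would be a component, and two distinct cycles sharing a vertex would be the same component. So the union has more edges than vertices. There are finitely many isomorphism types of unions, and each union comes from boundedly many tuples, so the contribution is $O(\frac1n)$.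

By the method of moments $(X_\ell)_{\ell\le b}$ converges jointly to independent Poisson$(\lambda_\ell)$ variables. Hence $\Pr(\mathcal S)=\Pr(X_2=0)\to e^{-\lambda_2}$, and given $\mathcal S$, $(X_4,X_6,\dots)\to(\xi_4,\xi_6,\dots)$ jointly.

**Step 4: the coefficients $c_t$.** This expresses $c_t$ through the cycle counts. Sets $A$ with a vertex of degree $1$ contribute nothing to $L$. W.h.p. every nonempty $A$ with $|A|\le b$ and all nonzero degrees at least $2$ is $2$-regular on its vertices: otherwise it has more edges than vertices, and by Step 3 the expected number of such $A$ is $O(\frac1n)$. In particular w.h.p. distinct cycles of total length at most $b$ are disjoint, and the contributing $A$ with $|A|\le b$ are exactly the unions of sets of distinct cycles. In such an $A$ each vertex has weight $-1$, and there are $|A|$ vertices, an even number, so the weight is $+1$. So w.h.p., for all $t\le b$,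
$$c_t=[w^t]\prod_{\ell\text{ even}}(1+w^\ell)^{X_\ell}.\tag{12}$$
As $\Pr(\mathcal S)$ is bounded below for large $n$, (12) also holds w.h.p. given $\mathcal S$.

**Step 5: a triangular system for $Y_s$.** This connects $c_t$ with $Y_s$. By (4), $M(\zeta)=\sum_sY_s\zeta^sR_s(\zeta)$ with $R_s=\sum_{j=0}^{n-s}f^{(s)}_j\zeta^j$. Fix $s$ and put $n'=n-s$, $N'=N-2s$, $\beta=N'-rn'=(r-2)s$. Define the power series $u=u_n^{(s)}$ in $w$ by
$$R_s=\Theta_s\,u(w),\qquad\Theta_s=(1+w)^{2n'-N'}(1-aw)^{-2n'},\qquad u(0)=1.$$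
Since $2n'-N'=2n-N$ and $\zeta^s(1-aw)^{2s}=w^s$, (11) gives
$$L(w)=\sum_sY_s\,w^s\,u_n^{(s)}(w).\tag{13}$$

**Step 6: for fixed $s,k$, $[w^k]u_n^{(s)}\to[w^k](1-a^2w^2)^{-1/2}$ as $n\to\infty$.** This supplies the limit of the system (13). The plan is to turn the hypergeometric recurrence into a differential equation for $u$ and to let $n\to\infty$ in it.

Write $f_j=f_j^{(s)}$. From $j(N'+1-j)f_j=r^2(n'-j+1)^2f_{j-1}$ we get, with $\vartheta=\zeta\frac d{d\zeta}=\frac{1-aw}{1+aw}\,w\frac d{dw}$,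
$$\vartheta(N'+1-\vartheta)R_s=r^2\zeta(n'-\vartheta)^2R_s.\tag{14}$$
(Here $d\ln\zeta=\frac{1+aw}{w(1-aw)}dw$ was used; at the top degree $j=n'+1$ both sides vanish.) Put $p=\frac{rw}{1+w}$ and $h=\frac{w(1-aw)}{(1+aw)(1+w)}$. Then $1-p=\frac{1-aw}{1+w}$, $r-p=\frac r{1+w}$, and four identities hold.

* $\frac{\vartheta\Theta_s}{\Theta_s}=\frac{(1-aw)w}{1+aw}\Bigl[\frac{-(a-1)n'-\beta}{1+w}+\frac{2an'}{1-aw}\Bigr]=n'p-\beta h$, because $2n'-N'=-(a-1)n'-\beta$ and $-(a-1)(1-aw)+2a(1+w)=(a+1)(1+aw)$.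
* $r^2\zeta(1-p)^2=\frac{r^2w}{(1+w)^2}=p(r-p)$.
* $r-2p+\frac{2p(r-p)}{1-p}=\frac{r[(1-w)(1-aw)+2rw]}{(1+w)(1-aw)}=\frac{r(1+aw)}{1-aw}=\frac ph$, because $(1-w)(1-aw)+2rw=(1+w)(1+aw)$.
* $p-\vartheta p-\frac{p(r-p)}{(1-p)^2}\vartheta p=-\frac{ra^2w^2}{1-a^2w^2}$. Indeed $\frac{\vartheta p}p=\frac{1-aw}{(1+aw)(1+w)}$ and $\frac{(r-p)\vartheta p}{(1-p)^2}=\frac{r^2w}{(1+w)(1-a^2w^2)}$. As $(1-aw)^2+r^2w=(1+w)(1+a^2w)$, these add up to $\frac{1+a^2w}{1-a^2w^2}=1+\frac{a^2w(1+w)}{1-a^2w^2}$; subtract from $1$ and multiply by $p$.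

Let $\hat\vartheta=\vartheta-\beta h$. By the first identity, conjugation by $\Theta_s$ turns $\vartheta$ into $\Theta_s^{-1}\vartheta\Theta_s=n'p+\hat\vartheta$, and since $N'=rn'+\beta$, (14) becomes
$$(n'p+\hat\vartheta)\bigl(n'(r-p)+\beta+1-\hat\vartheta\bigr)u=r^2\zeta\bigl(n'(1-p)-\hat\vartheta\bigr)^2u.$$
The terms in $n'^2$ cancel by the second identity. For the terms in $n'$ use that, as operators, $\hat\vartheta\circ(r-p)=(r-p)\hat\vartheta-\vartheta p$ and $\hat\vartheta\circ(1-p)=(1-p)\hat\vartheta-\vartheta p$, where $\vartheta p$ denotes multiplication by the function $\vartheta p$. Left minus right, the coefficient of $n'$ is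
$$p(\beta+1)+(r-2p)\hat\vartheta-\vartheta p+r^2\zeta\bigl(2(1-p)\hat\vartheta-\vartheta p\bigr).$$
Insert $r^2\zeta=\frac{p(r-p)}{(1-p)^2}$; the third identity makes this $\frac ph\hat\vartheta+p(\beta+1)-\vartheta p-\frac{p(r-p)}{(1-p)^2}\vartheta p$. Since $\frac ph\hat\vartheta=\frac ph\vartheta-\beta p=rw\frac d{dw}-\beta p$, the $\beta$-terms cancel, and the fourth identity gives $rw\frac d{dw}-\frac{ra^2w^2}{1-a^2w^2}$. Altogether
$$n'r\Bigl(wu'-\frac{a^2w^2}{1-a^2w^2}u\Bigr)+\mathcal Lu=0,\qquad\mathcal Lu=\hat\vartheta(\beta+1-\hat\vartheta)u-r^2\zeta\hat\vartheta^2u.$$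
The operator $\mathcal L$ does not depend on $n$. As $\hat\vartheta w^k=kw^k+(\text{higher powers})$ and $\zeta=w+\cdots$, we have $\mathcal Lw^k=k(\beta+1-k)w^k+(\text{higher powers})$. With $u=\sum u_kw^k$, the coefficient of $w^k$ reads
$$\bigl(n'rk+k(\beta+1-k)\bigr)u_k=n'r\sum_{1\le l\le k/2}a^{2l}u_{k-2l}-\sum_{j<k}\ell_{k,j}u_j,$$
with $\ell_{k,j}$ independent of $n$. Divide by $n'r$ and let $n\to\infty$. By induction on $k$, $u_k\to v_k$, where $v_0=1$ and $kv_k=\sum_{l\ge1}a^{2l}v_{k-2l}$. This says $wv'=\frac{a^2w^2}{1-a^2w^2}v$ for $v=\sum v_kw^k$, so $v=(1-a^2w^2)^{-1/2}$.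

As a check take $s=0$, $k=2$: then $\beta=0$, $\mathcal L1=0$, $u_1=0$, and the recurrence gives $u_2=\frac{Na^2}{2(N-1)}$. For a simple graph (13) at $w^2$ reads $c_2=u_2+Y_2$, and $c_2=0$ because a set of two distinct non-parallel edges has a vertex of degree one. So $Y_2=-u_2$, which is (8).

**Step 7: part (a).** It remains to invert. By (13), $c_t=\sum_{s\le t}\bigl([w^{t-s}]u_n^{(s)}\bigr)Y_s$ for $t\le b$: a triangular system with ones on the diagonal, whose matrix converges by Step 6 to that of multiplication by $(1-a^2w^2)^{-1/2}$. So the inverse matrix converges to that of multiplication by $(1-a^2w^2)^{1/2}$. By (12) and Step 3, given $\mathcal S$ (where $X_2=0$) the vector $(c_t)_{t\le b}$ converges in law to the coefficients of $\prod_{\ell\ge4}(1+w^\ell)^{\xi_\ell}$. Hence $(Y_s)_{s\le b}\to(\hat y_s)_{s\le b}$ in law, and since $\kappa_s\to1$ for fixed $s$, the same holds for $y_s=Y_s/\kappa_s$. $\square$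

## A bounded analytic logarithm of $g$ on $D$

**Proposition 8.** For every $\varepsilon>0$ there are $A,n_0$ such that for $n\ge n_0$, with conditional probability (given $\mathcal S$) at least $1-\varepsilon$: for all $i\ge0$, $k\ge2$ with $i+k\le n$ (and any admissible $Z$) there is a function $\Phi$, analytic in a neighborhood of $D$, with $|\Phi|\le A$ on $D$ and $\Phi(i')=\ln g(i')$ for $i'=i,\dots,i+k$.

**Step 1: a good event.** We choose one event that serves all pairs $(i,k)$ at once. Fix $\rho_1\in(\rho_0,a^{-1/2})$ and $\varepsilon'=\varepsilon/5$. By Proposition 7(b) choose $0<c_1<A_0$ such that with probability at least $1-\varepsilon'$ we have $4c_1\le|\widehat G|\le A_0$ on $|w|\le\rho_1$. Next choose $b$ with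
$$\Pr\Bigl(\sum_{s>b}|\hat y_s|\rho_1^s>c_1\Bigr)\le\varepsilon',\qquad\Pr\Bigl(\sum_{b<s\le n}|y_s|T_s>\tfrac{c_1}2\Bigm|\mathcal S\Bigr)\le\varepsilon'\ \text{ for all large }n.$$
The first is possible because $\widehat G$ almost surely converges absolutely at $\rho_1$. The second is possible by Markov's inequality, Proposition 6 and $\Pr(\mathcal S)\to e^{-\lambda_2}$: the probability is at most $\frac2{c_1\Pr(\mathcal S)}\sum_{s>b}Cs^{1/4}e^{-\gamma s/2}$. Then choose $B$ with $\Pr(\max_{s\le b}|\hat y_s|\ge B)\le\varepsilon'$.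

Let $G_n(w)=\sum_{s\le b}y_sw^s$. The condition
$$\min_{|w|\le\rho_1}|G_n|>2c_1,\qquad\max_{|w|\le\rho_1}|G_n|<2A_0,\qquad\max_{s\le b}|y_s|<B\tag{15}$$
defines an open set of vectors $(y_s)_{s\le b}$. The vector $(\hat y_s)_{s\le b}$ lies in it with probability at least $1-3\varepsilon'$, because dropping the tail of $\widehat G$ changes it by at most $c_1<A_0$. By convergence in law (portmanteau theorem), (15) holds with conditional probability at least $1-4\varepsilon'$ for large $n$. So with conditional probability at least $1-\varepsilon$, (15) holds together with $\sum_{b<s\le n}|y_s|T_s\le\frac{c_1}2$. We work on this event from now on.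

**Step 2: $g$ extends to a function close to $G_n(w)$ on $D$.** This is where Lemma 5 enters. Let $m=i+k$, let $n\ge b$, and put $g^*(z)=\sum_{s\le\max(m,b)}y_s\frac{(z)_s}{(N-z)_s}$. By (5), $g^*(i')=g(i')$ for integers $0\le i'\le m$, since $(i')_s=0$ for $s>i'$. The poles of $g^*$ are real and at least $N-n+1>an$, hence outside $D\subset\{|z|\le(1+2\delta)n\}$, as $1+2\delta<\frac32<a$. Let $z\in D$ and $w=\frac z{N-z}$, so $|w|\le\frac{(1+2\delta)n}{(a-2\delta)n}=\rho_0$.

For $s\le b$ and $j<s$, $\frac{z-j}{N-z-j}-w=\frac{j(2z-N)}{(N-z-j)(N-z)}=O_b(\frac1n)$, because $|N-z|\ge(a-2\delta)n\ge\frac32n$. So $\frac{(z)_s}{(N-z)_s}=w^s+O_b(\frac1n)$, uniformly. For $b<s\le m$, Lemma 5(ii) gives $|(z)_s|\le(Z)_s\le(Z_2)_s$, and $|N-z-j|\ge N-Z_2-j>0$ for $j<s$, so $\bigl|\frac{(z)_s}{(N-z)_s}\bigr|\le T_s$. Hence, for $n\ge n_0$ with $n_0$ depending on $b,B,c_1$ (and $r$) but not on $(i,k)$,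
$$|g^*(z)-G_n(w)|\le\frac{O_b(B)}n+\sum_{b<s\le n}|y_s|T_s\le c_1\le\tfrac12|G_n(w)|\qquad(z\in D).\tag{16}$$

**Step 3: the logarithm.** This constructs $\Phi$. By (15), $G_n$ has no zeros on $|w|\le\rho_1$, and $G_n(0)=y_0=1$. Let $\theta=\ln G_n$ be the analytic branch there with $\theta(0)=0$. As $\operatorname{Re}\theta\le\ln(2A_0)$ on $|w|\le\rho_1$, the Borel–Carathéodory inequality gives $|\theta|\le A_1:=\frac{2\rho_0}{\rho_1-\rho_0}\max(0,\ln2A_0)$ on $|w|\le\rho_0$. Put
$$\Phi(z)=\theta(w)+\mathrm{Log}\bigl(g^*(z)/G_n(w)\bigr),\qquad w=\tfrac z{N-z}.$$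
By (16), continuity and compactness of $D$, the inequalities $|w|<\rho_1$ and $|g^*/G_n-1|<1$ hold in a neighborhood of $D$; so $\Phi$ is analytic there and $e^\Phi=g^*$. Since $|\mathrm{Log}\,x|\le\ln2$ for $|x-1|\le\frac12$, we have $|\Phi|\le A:=A_1+\ln2$ on $D$.

The integers $i'\in[i,m]$ are zeros of $P$, so they lie in $D$. There $w\in[0,\rho_0]$ is real; $G_n(w)$ is real, and positive because $G_n$ has no zeros on $[0,\rho_1]$ and $G_n(0)=1$; so $\theta(w)$ is real. Also $g^*/G_n\in[\frac12,\frac32]$ is real. Hence $\Phi(i')$ is real with $e^{\Phi(i')}=g(i')$, i.e. $\Phi(i')=\ln g(i')$. $\square$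

## Comparing the noise with the main term

**The noise bound.** Work on the event of Proposition 8. By (9) for $f=\ln g$, with $|P|=P(Z)$ on $\partial D$ and the length bound of Lemma 5(iii),
$$|\Delta^k\ln g(i)|=\Bigl|\frac{k!}{2\pi\mathrm i}\oint_{\partial D}\frac{\Phi(z)}{P(z)}dz\Bigr|\le\frac{k!}{2\pi}\cdot\frac{A\cdot4\pi n(k+1)}{P(Z)}=\frac{2An(k+1)\,k!}{\prod_{j=0}^k(Z-i-j)}.$$
We compare this with the two lower bounds of (1). Since $Z-i-k\ge\delta n$ and $\frac{n-x}{Z-x}\le\frac nZ\le\frac1{1+\delta}$ for $0\le x\le n$,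
$$\frac{|\Delta^k\ln g(i)|}{M_1}\le\frac{4Ank(k+1)}{Z-i-k}\prod_{j=0}^{k-1}\frac{n-i-j}{Z-i-j}\le\frac{4A}\delta k(k+1)(1+\delta)^{-k}.\tag{17}$$
Since every factor $Z-i-j$ is at least $\delta n$ and $N=rn$, there is $C_1=C_1(r)>1$ with
$$\frac{|\Delta^k\ln g(i)|}{M_2}\le\frac{2A(k+1)k(k-1)r^{k-1}}{\delta^{k+1}n}\le\frac{A\,C_1^k}n.\tag{18}$$
The first bound is good for large $k$, uniformly in $n$; the second is good for small $k$.

**Proof of Theorem 1.** Given $\varepsilon$, take $A$ from Proposition 8 and $K_0$ with $\frac{4A}\delta k(k+1)(1+\delta)^{-k}<1$ for all $k\ge K_0$. For $2\le k<K_0$ the bound (18) is less than $1$ for large $n$. So for large $n$, with conditional probability at least $1-\varepsilon$ given $\mathcal S$, $|\Delta^k\ln g(i)|<\Delta^kd_0(i)$, that is, $\Delta^kd(i)>0$, for all $k\ge2$, $i\ge0$, $i+k\le n$. The remaining cases are $k\le1$. We have $d(0)=0$ and $d(1)=\ln n-\ln\frac v2=0$, so $\Delta d(0)=0$. From $\Delta^2d>0$ we get $\Delta d(i)\ge0$ for $0\le i\le n-1$,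 and then $d(i)\ge0$ for $0\le i\le n$. The model conditioned on $\mathcal S$ is the uniform simple graph, so graph positivity holds with probability at least $1-\varepsilon$ for all large $n$, and $\varepsilon$ was arbitrary. $\blacksquare$

**Proof of Theorem 2.** The sign statements about $d_0$ were proved after Proposition 3. Given $\varepsilon$, work on the event of Proposition 8 with $n$ large, and put $k_n=\lfloor\frac{\ln n}{2\ln C_1}\rfloor$. For $2\le k\le k_n$ we have $C_1^k\le n^{1/2}$, and (18) is at most $An^{-1/2}$. For $k>k_n$ we have $k\ge\frac{\ln n}{2\ln C_1}$, and since $k(k+1)(1+\delta)^{-k}\le C(1+\delta)^{-k/2}$, (17) is at most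
$$CA(1+\delta)^{-k/2}\le CA\,n^{-c'},\qquad c'=\frac{\ln(1+\delta)}{4\ln C_1}.$$
With $c=\min(\frac12,c')$, which depends only on $r$, and a suitable $A'$ proportional to $A$, the bounds $\Delta^kd_0\ge M_1$ and $\Delta^kd_0\ge M_2$ give
$$|\Delta^kd(i)-\Delta^kd_0(i)|=|\Delta^k\ln g(i)|\le A'n^{-c}\,\Delta^kd_0(i)\qquad(k\ge2).$$
As $\Delta d(0)=\Delta d_0(0)=0$, we have $\Delta d(i)=\sum_{j<i}\Delta^2d(j)$, and the same for $d_0$. The terms $\Delta^2d_0(j)$ are positive, so the relative error bound passes to $k=1$. As $d(0)=d_0(0)=0$ and $d(i)=\sum_{j<i}\Delta d(j)$, likewise for $d_0$, with $\Delta d_0(j)\ge0$, it passes to $k=0$. When $A'n^{-c}<1$, the signs of $\Delta^kd(i)$ are those of $\Delta^kd_0(i)$. Since this holds with probability at least $1-\varepsilon$ for every $\varepsilon>0$ and all large $n$, the last statement of the theorem follows. $\blacksquare$
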